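# Slabs, close pairs, and the failure of Poissonian pair correlation for $\{p_n\boldsymbol\alpha\}$ in dimension $d\ge 2$

## Slabs cut out by an integer linear form

Fix $d\ge 2$. For real $x$ let $\{x\}$ be the fractional part and $\|x\|$ the distance to the nearest integer. For $\boldsymbol x=(x^{(1)},\dots,x^{(d)})\in\mathbb R^d$ put $\{\boldsymbol x\}=(\{x^{(1)}\},\dots,\{x^{(d)}\})$ and $\|\boldsymbol x\|_\infty=\max_i\|x^{(i)}\|$. For an integer vector $\boldsymbol n$, $|\boldsymbol n|_\infty$ is the largest absolute value of a coordinate. We work on the torus $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ with its Haar probability measure, written $|\cdot|$.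

Take $\boldsymbol n\in\mathbb Z^d\setminus\{0\}$ and $\delta>0$ and look at the slab
$$\{\boldsymbol x\in\mathbb T^d:\ \|\boldsymbol n\cdot\boldsymbol x\|\le\delta\}.$$
It is well defined on $\mathbb T^d$ because $\boldsymbol n$ is an integer vector. For example, with $d=2$, $\boldsymbol n=(2,1)$, $\delta=\frac1{10}$, this is a closed band around the line $2x+y\equiv0$, and its area is $\frac15$. Two properties of slabs matter.

The first is that a slab has small measure: at most $2\delta$, however large $\boldsymbol n$ is. Indeed the map $\boldsymbol x\mapsto\boldsymbol n\cdot\boldsymbol x$ from $\mathbb T^d$ to $\mathbb T$ pushes Haar measure to Haar measure. To see this, test against characters: for an integer $j\ne0$ the vector $j\boldsymbol n$ is nonzero, so $\int_{\mathbb T^d}e^{2\pi i j\boldsymbol n\cdot\boldsymbol x}d\boldsymbol x=0$. The image measure therefore has the Fourier coefficients of Haar measure on $\mathbb T$, and so equals it. Finally $|\{t\in\mathbb T:\|t\|\le\delta\}|=\min(1,2\delta)$.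

The second is that a slab can trap a long piece of an orbit. For an integer $a$ we have $\|\boldsymbol n\cdot(a\boldsymbol\alpha)\|\le|a|\,\|\boldsymbol n\cdot\boldsymbol\alpha\|$. So if $\|\boldsymbol n\cdot\boldsymbol\alpha\|$ is tiny, then all multiples $a\boldsymbol\alpha$ with $|a|\le\delta/\|\boldsymbol n\cdot\boldsymbol\alpha\|$ lie in the slab.

What this is for: if the first $N$ points of a sequence all lie in a set of measure $\kappa$ much smaller than $1$, they have to be crowded, and there must be more close pairs than $N$ typical points of the torus would have. This will show that the multiples $p_n\boldsymbol\alpha$, where $p_n$ is the $n$th prime, are not distributed like random points on the finest natural scale. We now say what that means.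

## Poissonian pair correlation and the statements

**Definition (PPC).** A sequence $(\boldsymbol x_n)_{n\ge1}$ in $[0,1)^d$ has Poissonian pair correlation if for every real $s>0$
$$\lim_{N\to\infty}\frac1N\#\Big\{1\le k\ne l\le N:\ \|\boldsymbol x_k-\boldsymbol x_l\|_\infty<\frac{s}{N^{1/d}}\Big\}=(2s)^d .$$

The pairs $(k,l)$ are ordered. The scale $N^{-1/d}$ is the side of a cube of volume $1/N$, so one expects boundedly many neighbors per point.

Here is where $(2s)^d$ comes from. If the $\boldsymbol x_n$ are independent and uniform and $sN^{-1/d}\le\frac12$, then each ordered pair is close with probability $(2sN^{-1/d})^d=(2s)^d/N$. There are $N(N-1)$ ordered pairs, so the expected count, divided by $N$, is $\frac{N-1}{N}(2s)^d$.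

Here is a sequence that fails. List the points of the grid $(2^{-m}\mathbb Z/\mathbb Z)^d$ level by level, each new point once, for $m=0,1,2,\dots$. The first $N=2^{md}$ points form the full grid of spacing $2^{-m}=N^{-1/d}$, so for $s\le1$ the count is $0$ for these $N$. This sequence fails because it is too well spaced. The failure we are after is the opposite one, crowding.

For an integer sequence $(a_n)$ and $\boldsymbol\alpha\in\mathbb R^d$ we write
$$F_N(s)=F_N(s;\boldsymbol\alpha)=\frac1N\#\{1\le k\ne l\le N:\ \|(a_k-a_l)\boldsymbol\alpha\|_\infty<sN^{-1/d}\}. \tag{1}$$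
This is the pair correlation count of $\boldsymbol x_n=\{a_n\boldsymbol\alpha\}$. It depends only on $\boldsymbol\alpha$ modulo $\mathbb Z^d$, so "almost all $\boldsymbol\alpha\in\mathbb R^d$" (Lebesgue) and "almost all $\boldsymbol\alpha\in\mathbb T^d$" (Haar) mean the same thing.

In dimension $d=1$, a result of A. Walker says that for almost all real $\alpha$ the sequence $(\{p_n\alpha\})$ does not have PPC. Gerhard Larcher and Wolfgang Stockinger, in "On Pair Correlation of Sequences", arXiv:1903.09978 (2019), pose the multi-dimensional problem: for $d\ge2$, is it true that for almost all $\boldsymbol\alpha\in\mathbb R^d$ the sequence $(\{p_n\boldsymbol\alpha\})$ does not have PPC? The answer is yes. Here is what we shall prove.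

**Theorem 1.** Let $g:[1,\infty)\to[1,\infty)$ be nondecreasing with $\sum_n\frac1{n\,g(n)}=\infty$, and let $(a_n)$ be any sequence of integers with $|a_n|\le n\,g(n)$ for all $n$. Then for almost all $\boldsymbol\alpha$, $\limsup_NF_N(s)=\infty$ for every $s>0$. In particular PPC fails.

**Corollary.** For almost all $\boldsymbol\alpha\in\mathbb R^d$, $(\{p_n\boldsymbol\alpha\})$ does not have PPC. Moreover, for almost all $\boldsymbol\alpha$ and every $s>0$,
$$\limsup_{N\to\infty}\frac{F_N(s)}{(\log\log N)^{1/(d+1)}}\ge\frac{s^d}{2+ds}.$$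

**Theorem 2.** Let $g:[1,\infty)\to[1,\infty)$ be nondecreasing with $\sum_n\frac1{n\,g(n)}<\infty$. Then there is a strictly increasing sequence of positive integers with $a_n\le n\,g(n)$ such that $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha\in\mathbb R^d$.

Together the theorems say that, for nondecreasing $g\ge1$, every integer sequence with $|a_n|\le n\,g(n)$ fails PPC for almost all $\boldsymbol\alpha$ if and only if $\sum1/(n\,g(n))=\infty$. The primes, with $g$ of order $\log$, are on the divergent side.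

## The diagonal $\alpha_1=\alpha_2$, and the mean over $\boldsymbol\alpha$

Two small computations show what to hope for and what not to hope for.

Let $d=2$ and $\boldsymbol\alpha=(\alpha,\alpha)$. Then $\boldsymbol n=(1,-1)$ gives $\boldsymbol n\cdot\boldsymbol\alpha=0$, and all points $a_n\boldsymbol\alpha$ lie on the diagonal, whatever the integers $a_n$ are. Count close pairs by hand. Put $M=\lfloor\sqrt N/s\rfloor+1$ and cut the circle into $M$ half-open arcs of length $1/M<s/\sqrt N$. If the $i$th arc contains $c_i$ of the values $a_k\alpha$, $k\le N$ (with multiplicity), then $\sum c_i=N$, and $\sum c_i^2\ge N^2/M$ by Cauchy–Schwarz. Two values in one arc are closer than $s/\sqrt N$, so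
$$F_N(s)\ge\frac1N\Big(\frac{N^2}{M}-N\Big)=\frac NM-1\longrightarrow\infty .$$
So an exact integer relation $\boldsymbol n\cdot\boldsymbol\alpha\in\mathbb Z$ destroys PPC. But such $\boldsymbol\alpha$ form a null set, and we must make do with approximate relations.

Next, suppose the $a_n$ are distinct and average over $\boldsymbol\alpha$. For an integer $m\ne0$ and $\varepsilon\le\frac12$ we have $|\{\boldsymbol\alpha:\|m\boldsymbol\alpha\|_\infty<\varepsilon\}|=(2\varepsilon)^d$, hence for $sN^{-1/d}\le\frac12$
$$\int_{\mathbb T^d}F_N(s;\boldsymbol\alpha)\,d\boldsymbol\alpha=\frac{N-1}{N}(2s)^d .$$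
The mean is the Poissonian value for every such sequence, so it detects nothing. By Markov's inequality it also shows that for each fixed $N$ the set where $F_N(s)\ge T$ has measure at most $(2s)^d/T$. So no single $N$ can be bad for most $\boldsymbol\alpha$. To show that the counts are unbounded almost everywhere, we need bad events of small measure, one for each of many $N$, such that almost every $\boldsymbol\alpha$ lies in infinitely many of them. The slabs will provide these events.

## A trapped orbit has many close pairs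

The first lemma turns one good approximate relation into a large value of $F_N$. It is deterministic.

**Lemma 1.** Let $0<\kappa\le\frac12$, $s>0$, $\boldsymbol n\in\mathbb Z^d\setminus\{0\}$, $H=|\boldsymbol n|_\infty$, and let $N>s^d$ satisfy
$$N\ge(H/\kappa)^d\qquad\text{and}\qquad\max_{k\le N}|a_k|\cdot\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa. \tag{2}$$
Then
$$F_N(s)\ge\frac{s^d}{\kappa(2+ds)}-1 .$$

The two conditions in (2) pull in opposite directions. The second says that the orbit up to time $N$ stays in the slab of width $\kappa$, and wants $N$ small. The first says that the scale $N^{-1/d}$ of the pair correlation is not larger than the thickness of the slab: the planes $\boldsymbol n\cdot\boldsymbol x\in\mathbb Z$ are about $1/H$ apart, the slab has thickness about $\kappa/H$, and we want $N^{-1/d}\le\kappa/H$. If this failed badly, the cubes of side $sN^{-1/d}$ around the points would cover the gaps between the sheets of the slab, and nothing would be gained.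

**Step 1: place a cube at each point and compute the first two moments of the overlap function.** Let $Q=[-\frac{s}{2N^{1/d}},\frac{s}{2N^{1/d}})^d$. Its side $s/N^{1/d}$ is less than $1$ since $N>s^d$, so $Q$ embeds in $\mathbb T^d$, and $|Q|=s^d/N$. Let
$$f(\boldsymbol x)=\sum_{k\le N}1_Q(\boldsymbol x-a_k\boldsymbol\alpha)\qquad(\boldsymbol x\in\mathbb T^d).$$
Then $\int f=N|Q|=s^d$. Further,
$$\int f^2=\sum_{k,l\le N}\big|(Q+a_k\boldsymbol\alpha)\cap(Q+a_l\boldsymbol\alpha)\big| .$$
If the two translates meet, then $(a_k-a_l)\boldsymbol\alpha$ is, modulo $\mathbb Z^d$, a difference of two elements of $Q$. Since $Q$ is half-open, every coordinate of such a difference is strictly less than $s/N^{1/d}$ in absolute value, so $\|(a_k-a_l)\boldsymbol\alpha\|_\infty<s/N^{1/d}$. There are $N$ diagonal terms, at most $NF_N(s)$ nonzero off-diagonal terms by (1), and each term is at most $|Q|=s^d/N$. Hence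
$$\int f^2\le\frac{s^d}{N}\big(N+NF_N(s)\big)=s^d\big(1+F_N(s)\big). \tag{3}$$

**Step 2: show that $f$ lives on a slab of small measure.** If $f(\boldsymbol x)\ne0$, then $\boldsymbol x=a_k\boldsymbol\alpha+\boldsymbol y$ for some $k\le N$ and $\boldsymbol y\in Q$. Since $|\boldsymbol n\cdot\boldsymbol y|\le d\,H\,\frac{s}{2N^{1/d}}$ and $H/N^{1/d}\le\kappa$,
$$\|\boldsymbol n\cdot\boldsymbol x\|\le|a_k|\,\|\boldsymbol n\cdot\boldsymbol\alpha\|+|\boldsymbol n\cdot\boldsymbol y|\le\kappa+\tfrac12d\kappa s .$$
So $\{f\ne0\}$ is contained in a slab with $\delta=\kappa(1+\frac12ds)$, and its measure is at most $2\delta=\kappa(2+ds)$.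

**Step 3: compare by Cauchy–Schwarz.** By Steps 1 and 2,
$$s^{2d}=\Big(\int f\Big)^2\le\big|\{f\ne0\}\big|\int f^2\le\kappa(2+ds)\,s^d\big(1+F_N(s)\big).$$
Divide by $\kappa(2+ds)s^d$. $\square$

## Dirichlet's theorem misses by a constant factor

To apply Lemma 1 with arbitrarily small $\kappa$ we need small values of $\|\boldsymbol n\cdot\boldsymbol\alpha\|$. The sensible first attempt is Dirichlet's theorem, on the simplest sequence $a_n=n$. For every $\boldsymbol\alpha$ and every integer $T\ge1$, the $(T+1)^d$ numbers $\boldsymbol b\cdot\boldsymbol\alpha$ with $\boldsymbol b\in\{0,\dots,T\}^d$ lie on a circle of length $1$, so two of them are within $(T+1)^{-d}$ of each other. Their difference gives $\boldsymbol n$ with $1\le|\boldsymbol n|_\infty\le T$ and $\|\boldsymbol n\cdot\boldsymbol\alpha\|<T^{-d}$.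

What does Lemma 1 ask for? With $a_n=n$, (2) reads $N\ge(H/\kappa)^d$ and $N\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa$, which forces
$$\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa^{d+1}H^{-d}. \tag{4}$$
Dirichlet gives $H^{-d}$, without the small constant, and the constant cannot be gained for every $\boldsymbol\alpha$. For instance let $d=2$, $\theta=2^{1/3}$, $\boldsymbol\alpha=(\theta,\theta^2)$. Let $m$ be an integer nearest to $\boldsymbol n\cdot\boldsymbol\alpha$. The algebraic integer $n_1\theta+n_2\theta^2-m$ is nonzero, because $1,\theta,\theta^2$ are linearly independent over $\mathbb Q$, so its norm is a nonzero integer. Here $|m|\le(\theta+\theta^2)H+\frac12<4H$, so each of its two complex conjugates has absolute value at most $(\theta+\theta^2)H+|m|\le7H$. Therefore $\|\boldsymbol n\cdot\boldsymbol\alpha\|\ge\frac1{49H^2}$ for all $\boldsymbol n\ne0$, and (4) is impossible once $\kappa^3<\frac1{49}$. For this $\boldsymbol\alpha$, Lemma 1 can only ever give a bounded lower bound, even for $a_n=n$; and for the primes the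 requirement is stronger by a logarithm.

So we must use "almost all". How much can we ask for? If $|a_n|\le n\,g(n)$ and we take $N\approx(H/\kappa)^d$, then (2) wants
$$\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(H)\quad\text{with}\quad\psi(H)\approx\frac{\kappa}{N\,g(N)}\approx\frac{\kappa^{d+1}}{H^d\,g(\kappa^{-d}H^d)} .$$
This event has measure about $\psi(H)$, and there are about $H^{d-1}$ vectors $\boldsymbol n$ with $|\boldsymbol n|_\infty=H$. The sum of the measures is, up to constants, $\sum_H\frac{1}{H\,g(\kappa^{-d}H^d)}$, and substituting $n\approx \kappa^{-d}H^d$ this is comparable to $\sum_n\frac1{n\,g(n)}$. That is the series in Theorem 1. The small constant $\kappa^{d+1}$ does not influence divergence, which is why a metric argument can absorb it. What remains is the divergence half of a Borel–Cantelli argument, and this needs some independence.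

## Pairwise independent slabs from primitive vectors

Slabs of parallel vectors are dependent. If $0<\delta<\frac14$, then $\|t\|\le\delta$ and $\|2t\|\le\delta$ together mean $\|t\|\le\delta/2$; so the events for $\boldsymbol n$ and $2\boldsymbol n$, both with width $\delta$, intersect in measure $\delta$, and not in the product $4\delta^2$. But parallel vectors are the only obstruction. If $\boldsymbol n,\boldsymbol n'\in\mathbb Z^d$ are linearly independent, then
$$\boldsymbol\alpha\mapsto(\boldsymbol n\cdot\boldsymbol\alpha,\ \boldsymbol n'\cdot\boldsymbol\alpha)\quad\text{pushes Haar measure on }\mathbb T^d\text{ to Haar measure on }\mathbb T^2. \tag{5}$$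
Indeed $\int e^{2\pi i(j\boldsymbol n+j'\boldsymbol n')\cdot\boldsymbol\alpha}d\boldsymbol\alpha=0$ unless $j\boldsymbol n+j'\boldsymbol n'=0$, that is, unless $j=j'=0$; compare Fourier coefficients as before. So the two events are exactly independent. The plan is to keep only one vector from each line through the origin, and check that enough vectors are left.

**Lemma 2.** Let $H_0\ge1$ and $\psi:\{H\in\mathbb N:H\ge H_0\}\to[0,\frac12]$ with $\psi(H)\ge\frac{c}{H^dG(H)}$ for some $c>0$ and some positive nondecreasing $G$ with $\sum_j1/G(2^{j+1})=\infty$ (sum over large $j$). Then for almost all $\boldsymbol\alpha$ there are infinitely many $\boldsymbol n\in\mathbb Z^d\setminus\{0\}$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(|\boldsymbol n|_\infty)$.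

**Step 1: choose pairwise non-parallel vectors.** Let $P$ be the set of all $\boldsymbol n=(H,b_2,\dots,b_d)$ with $H\ge H_0$, $1\le b_i\le H$ for $2\le i\le d$, and $\gcd(H,b_2)=1$. For $d=2$ and $H_0=1$ it begins $(1,1),(2,1),(3,1),(3,2),(4,1),(4,3),\dots$. Each $\boldsymbol n\in P$ has $|\boldsymbol n|_\infty=H$, and exactly $\varphi(H)H^{d-2}$ elements of $P$ have first coordinate $H$. The elements of $P$ are primitive vectors (coordinates with greatest common divisor $1$). Two parallel primitive vectors are equal up to sign, and the coordinates here are positive, so two distinct elements of $P$ are linearly independent. Note that this step needs a second coordinate, that is, $d\ge2$.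

**Step 2: pairwise independence.** Let $E_{\boldsymbol n}=\{\boldsymbol\alpha:\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(|\boldsymbol n|_\infty)\}$ for $\boldsymbol n\in P$. By (5) these events are pairwise independent, and since $\psi\le\frac12$ we have $|E_{\boldsymbol n}|=2\psi(|\boldsymbol n|_\infty)$.

**Step 3: the measures have divergent sum.** The classical asymptotic $\sum_{h\le x}\varphi(h)=\frac3{\pi^2}x^2+O(x\log x)$, applied at $2^{j+1}$ and $2^j$, gives a constant $c_0>0$ with $\sum_{2^j<h\le2^{j+1}}\varphi(h)\ge c_04^j$ for all large $j$. For $2^j<H\le2^{j+1}$ we have $H^2\le4^{j+1}$ and $G(H)\le G(2^{j+1})$. Therefore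
$$\sum_{\boldsymbol n\in P}|E_{\boldsymbol n}|=\sum_{H\ge H_0}2\psi(H)\varphi(H)H^{d-2}\ge2c\sum_{H\ge H_0}\frac{\varphi(H)}{H^2G(H)}\ge2c\sum_{j\text{ large}}\frac{c_04^j}{4^{j+1}G(2^{j+1})}=\infty .$$

**Step 4: pairwise independence and divergence give infinitely many events.** Enumerate $P$, and let $S_K(\boldsymbol\alpha)$ be the number of the first $K$ events that contain $\boldsymbol\alpha$. Write $\mathbb ES_K$ for its integral; by Step 3, $\mathbb ES_K\to\infty$. Pairwise independence kills the covariances, so $\mathrm{Var}\,S_K=\sum(|E_{\boldsymbol n}|-|E_{\boldsymbol n}|^2)\le\mathbb ES_K$. By Chebyshev's inequality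
$$\big|\{S_K<\tfrac12\mathbb ES_K\}\big|\le\frac{\mathrm{Var}\,S_K}{(\frac12\mathbb ES_K)^2}\le\frac4{\mathbb ES_K}\longrightarrow0 .$$
Let $T>0$ be fixed. Since $S_K$ is nondecreasing in $K$, the set $\{\sup_KS_K\le T\}$ is contained in $\{S_K\le T\}$ for each $K$, and $\{S_K\le T\}\subset\{S_K<\frac12\mathbb ES_K\}$ once $\mathbb ES_K>2T$. So $\{\sup_KS_K\le T\}$ is null for every $T$, and $S_K\to\infty$ almost everywhere. $\square$

## Unbounded counts under a divergent series

We now combine the two lemmas.

**Proof of Theorem 1.**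

**Step 1: choose $N(H)$ and $\psi$ so that (2) holds.** Fix $\kappa\in(0,\frac12]$. For $H\ge1$ let
$$N(H)=\lceil(H/\kappa)^d\rceil,\qquad\psi(H)=\frac{\kappa}{N(H)\,g(N(H))} .$$
Since $H/\kappa\ge1$ we have $N(H)\le2(H/\kappa)^d=BH^d$ with $B=2\kappa^{-d}$, and clearly $\psi(H)\le\kappa\le\frac12$. As $g$ is nondecreasing,
$$\psi(H)\ge\frac{\kappa^{d+1}}{2}\cdot\frac1{H^dG(H)},\qquad G(H)=g(BH^d).$$

**Step 2: the series of Lemma 2 diverges.** Since $G(2^{j+1})=g(B2^{d(j+1)})$, we need $\sum_j1/g(B2^{dj})=\infty$. Let $X=B2^{dj}\ge1$. Then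
$$\sum_{X\le n<2^dX}\frac1{n\,g(n)}\le\frac1{g(X)}\sum_{X\le n<2^dX}\frac1n\le\frac1{g(X)}\Big(\frac1X+\log2^d\Big)\le\frac{d+1}{g(B2^{dj})} .$$
The blocks with $j=0,1,2,\dots$ cover all $n\ge B$, and $\sum1/(n\,g(n))$ diverges, so $\sum_j1/g(B2^{dj})$ diverges.

**Step 3: apply Lemma 2, then Lemma 1.** By Lemma 2, for almost every $\boldsymbol\alpha$ there are infinitely many $\boldsymbol n\neq0$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(H)$, $H=|\boldsymbol n|_\infty$. Only finitely many $\boldsymbol n$ have a given $H$, so $H\to\infty$ along them, and $N(H)\to\infty$. With $N=N(H)$ we have $N\ge(H/\kappa)^d$, and, by monotonicity of $g$, $\max_{k\le N}|a_k|\le N\,g(N)$, so $\max_{k\le N}|a_k|\cdot\|\boldsymbol n\cdot\boldsymbol\alpha\|\le N\,g(N)\psi(H)=\kappa$. So (2) holds. For every $s>0$, as soon as $N(H)>s^d$, Lemma 1 gives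
$$F_N(s)\ge\frac{s^d}{\kappa(2+ds)}-1\qquad\text{for infinitely many }N .$$
The exceptional null set depends on $\kappa$ but not on $s$.

**Step 4: let $\kappa\to0$.** Intersect the full-measure sets for $\kappa=\frac12,\frac13,\frac14,\dots$. On the intersection, $\limsup_NF_N(s)=\infty$ for every $s>0$, and in particular $F_N(s)$ does not converge to $(2s)^d$. $\square$

## The primes, with a rate

**Proof of the Corollary.**

**Step 1: PPC fails.** Chebyshev's estimate for primes gives $p_n\le n\,g(n)$ with $g(x)=C\log(x+1)$ for a suitable constant $C\ge2$. This $g$ is nondecreasing, $g\ge2\log2>1$, and $\sum_n\frac1{n\log(n+1)}=\infty$. Theorem 1 applies.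

**Step 2: let $\kappa$ depend on $H$.** For the rate we spend what is left of the divergence. Since $\sum_j1/j$ still diverges after inserting $1/\log j$, there is room for a factor $\log\log H$, and $\psi$ contains $\kappa^{d+1}$; this suggests
$$\kappa(H)=(\log\log H)^{-1/(d+1)},\qquad N(H)=\lceil(H/\kappa(H))^d\rceil,\qquad\psi(H)=\frac{\kappa(H)}{C\,N(H)\log(N(H)+1)}$$
for $H\ge H_0$, with $H_0$ so large that $\kappa(H)\le\frac12$ and the next inequality holds. For large $H$ we have $N(H)\le2H^d\kappa(H)^{-d}\le H^{2d}-1$, hence $\log(N(H)+1)\le2d\log H$, and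
$$\psi(H)\ge\frac{\kappa(H)}{C\cdot2H^d\kappa(H)^{-d}\cdot2d\log H}=\frac{\kappa(H)^{d+1}}{4dC\,H^d\log H}=\frac1{4dC\,H^d\log H\log\log H} .$$
Also $\psi(H)\le\kappa(H)\le\frac12$, because $C\,N(H)\log(N(H)+1)\ge2\log2\ge1$.

**Step 3: apply the lemmas.** Lemma 2 applies with $G(H)=\log H\log\log H$, since $G(2^{j+1})$ is of order $j\log j$ and $\sum_j\frac1{j\log j}=\infty$. For almost every $\boldsymbol\alpha$ we get infinitely many $\boldsymbol n$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(H)$, $H=|\boldsymbol n|_\infty\to\infty$. For $N=N(H)$ we have $\max_{k\le N}p_k\le C\,N\log(N+1)$, so (2) holds with $\kappa=\kappa(H)$. Lemma 1 gives, for every $s>0$ and infinitely many $H$,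
$$F_{N(H)}(s)\ge\frac{s^d}{2+ds}(\log\log H)^{1/(d+1)}-1 .$$

**Step 4: replace $H$ by $N(H)$.** From $H^d\le N(H)\le H^{2d}$ we get $\log\log N(H)=\log\log H+O(1)$, so $\log\log N(H)\sim\log\log H$. Divide by $(\log\log N(H))^{1/(d+1)}$ and let $H\to\infty$. $\square$

## A variance criterion for PPC

We turn to Theorem 2. Now we want PPC to hold for almost all $\boldsymbol\alpha$. The mean of $F_N$ is already correct, so the natural route is to bound the variance over $\boldsymbol\alpha$ and sum along a sparse sequence of $N$. The variance depends on how often the differences $a_k-a_l$ repeat, and on their common factors.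

**Definition ($r_N$, $W_N$, $N_j$).** Let $\tau(m)$ be the number of divisors of $m$ and $\sigma_{-1}(m)=\sum_{e\mid m}1/e$. For integers $a_1<a_2<\cdots$ and $m\ge1$ let
$$r_N(m)=\#\{(k,l):\ l<k\le N,\ a_k-a_l=m\},\qquad W_N=\sum_{m\ge1}r_N(m)^2\sigma_{-1}(m).$$
For $\theta>0$ let $N_j=N_j(\theta)=\lceil(1+\theta)^j\rceil$, $j\ge0$.

For example, for $(a_1,a_2,a_3)=(1,2,4)$ the differences are $1,3,2$, each once, and $W_3=1+\frac43+\frac32=\frac{23}6$. For $a_n=n$ we have $r_N(m)=N-m$ for $m<N$, so $W_N\ge\sum_{m<N}(N-m)^2=\frac{(N-1)N(2N-1)}6$, and $N^{-3}W_N$ does not tend to $0$. The following criterion then does not apply, in accordance with Theorem 1 for $g=1$.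

**Proposition 3.** Let $(a_n)$ be strictly increasing positive integers with $a_n\ll n^2$. If $\sum_jN_j(\theta)^{-3}W_{N_j(\theta)}<\infty$ for each $\theta\in\{1,\frac12,\frac13,\dots\}$, then $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha$.

Fix $s>0$ and $\eta\in(0,1)$. Constants implied by $\ll$ may depend on $s,\eta,d$ and the sequence. Let $N$ be large and $\varepsilon=sN^{-1/d}$, so that $(1+\eta)\varepsilon<\frac12$.

**Step 1: smooth the indicator function.** The indicator of $\|x\|<\varepsilon$ has Fourier coefficients decaying only like $1/k$; trapezoids give $1/k^2$. Let $f^+$ be the $1$-periodic trapezoid that is $1$ on $[-\varepsilon,\varepsilon]$, $0$ outside $[-(1+\eta)\varepsilon,(1+\eta)\varepsilon]$ modulo $1$, and linear in between. Let $f^-$ be the trapezoid that is $1$ on $[-(1-\eta)\varepsilon,(1-\eta)\varepsilon]$, $0$ outside $(-\varepsilon,\varepsilon)$, and linear in between. Then $0\le f^-\le1_{\|x\|<\varepsilon}\le f^+$. For $f=f^\pm$ the area is $I:=\int f=(2\pm\eta)\varepsilon$. On $[-\frac12,\frac12]$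 we have
$$f=\frac1w\,1_{[-A,A]}*1_{[-w/2,w/2]},\qquad w=\eta\varepsilon,\quad A=(1\pm\tfrac\eta2)\varepsilon,$$
since this convolution is a trapezoid with plateau $[-(A-\frac w2),A-\frac w2]$ and support $[-(A+\frac w2),A+\frac w2]$. Hence for $k\ne0$
$$|\hat f(k)|=\frac1w\left|\frac{\sin2\pi kA}{\pi k}\cdot\frac{\sin\pi kw}{\pi k}\right|\le\min\Big(3\varepsilon,\frac1{\eta\varepsilon k^2}\Big), \tag{6}$$
where the bound $3\varepsilon$ is just $|\hat f(k)|\le I$. In particular the Fourier series converges absolutely, and $\hat f$ is real and even.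

**Step 2: covariance in one coordinate.** Let $m,m'\ge1$, $g_0=\gcd(m,m')$, $u=m/g_0$, $u'=m'/g_0$, $v=\max(u,u')$. Multiplying the Fourier series of $f(mx)$ and $f(m'x)$ and integrating, only pairs $(k,k')$ with $km+k'm'=0$ survive. This means $ku=-k'u'$ with $\gcd(u,u')=1$, so $(k,k')=(ju',-ju)$ with $j\in\mathbb Z$. The term $j=0$ is $I^2$. Thus $\int_{\mathbb T}f(mx)f(m'x)\,dx=I^2+c$ with
$$|c|\le2\sum_{j\ge1}|\hat f(ju)|\,|\hat f(ju')|\ll\varepsilon\sum_{j\ge1}\min\Big(\varepsilon,\frac1{\varepsilon j^2v^2}\Big)\le\varepsilon\int_0^\infty\min\Big(\varepsilon,\frac1{\varepsilon t^2v^2}\Big)dt=\frac{2\varepsilon}v .$$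
Here we used (6) with the bound $3\varepsilon$ for the smaller of $u,u'$ and the full minimum for the larger. The integrand is nonincreasing, so the sum is at most the integral. The two branches cross at $t=1/(\varepsilon v)$, and each contributes $1/v$ to the integral.

**Step 3: covariance in $d$ coordinates.** Let $\Phi(\boldsymbol x)=\prod_if(x^{(i)})$ and $\rho=\rho(m,m')=\frac1v=\frac{\gcd(m,m')}{\max(m,m')}\le1$. By Fubini $\int_{\mathbb T^d}\Phi(m\boldsymbol\alpha)\Phi(m'\boldsymbol\alpha)\,d\boldsymbol\alpha=(I^2+c)^d$. For $a,b\ge0$ and $1\le i\le d$ we have $a^{d-i}b^i\le a^{d-1}b+b^d$: if $b\le a$ the left side is at most $a^{d-1}b$, otherwise it is at most $b^d$. Expanding $(I^2+c)^d$ and using this with $a=I^2$, $b=|c|$,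
$$\big|(I^2+c)^d-I^{2d}\big|\ll I^{2d-2}|c|+|c|^d\ll\varepsilon^{2d-1}\rho+\varepsilon^d\rho^d. \tag{7}$$

**Step 4: set up the variance.** Let $G_N^\pm(\boldsymbol\alpha)=\frac2N\sum_{m\ge1}r_N(m)\Phi^\pm(m\boldsymbol\alpha)$. Each unordered pair counts twice in (1), and $f^-\le1_{\|x\|<\varepsilon}\le f^+$ with $f^-\ge0$, so
$$G_N^-\le F_N(s)\le G_N^+,\qquad\int G_N^\pm=\frac2N\binom N2I^d=\frac{N-1}N\,s^d(2\pm\eta)^d .$$
All differences are below $M=a_N\ll N^2$. The variance is $\frac4{N^2}\sum_{m,m'}r_N(m)r_N(m')$ times the covariance of $\Phi(m\boldsymbol\alpha)$ and $\Phi(m'\boldsymbol\alpha)$, which is $(I^2+c)^d-I^{2d}$. Apply (7), which is symmetric in $m,m'$, and $r_N(m)r_N(m')\le\frac12(r_N(m)^2+r_N(m')^2)$: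
$$\mathrm{Var}(G_N^\pm)\ll\frac1{N^2}\sum_{m\le M}r_N(m)^2\Big[\varepsilon^{2d-1}\sum_{m'\le M}\rho(m,m')+\varepsilon^d\sum_{m'\le M}\rho(m,m')^d\Big]. \tag{8}$$

**Step 5: sum over $m'$.** Fix $m$ and sort the $m'$ by $u=m/\gcd(m,m')$, a divisor of $m$, and $u'=m'/\gcd(m,m')\le M$. The pair $(u,u')$ determines $m'=u'm/u$. The $u'\le u$ contribute $u\cdot\frac1u=1$ to the first inner sum below, and the $u'>u$ at most $\log M$; so
$$\sum_{m'\le M}\rho\le\sum_{u\mid m}\ \sum_{u'\le M}\frac1{\max(u,u')}\le\tau(m)(2+\log M).$$
Since $\rho\le1$ and $d\ge2$,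
$$\sum_{m'\le M}\rho^d\le\sum_{m'\le M}\rho^2\le\sum_{u\mid m}\Big(u\cdot u^{-2}+\sum_{u'>u}u'^{-2}\Big)\le\sum_{u\mid m}\frac2u=2\sigma_{-1}(m).$$

**Step 6: the variance bound.** We have $\varepsilon^{2d-1}\ll N^{-2+1/d}\le N^{-3/2}$ because $d\ge2$, and $\varepsilon^d\ll N^{-1}$. By the classical divisor bound, $\tau(m)\ll N^{0.1}$ for $m\le M\ll N^2$. Each $k$ has at most one $l$ with $a_k-a_l=m$, so $r_N(m)\le N$ and $\sum_mr_N(m)^2\le N\sum_mr_N(m)\le N^3$. Insert all this in (8):
$$\mathrm{Var}(G_N^\pm)\ll N^{-2}\cdot N^{-3/2}\cdot N^{0.1}\log N\cdot N^3+N^{-3}W_N\ll N^{-0.3}+N^{-3}W_N .$$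

**Step 7: convergence along $N_j$.** For $\theta\in\{1,\frac12,\frac13,\dots\}$ the hypothesis and the geometric growth of $N_j$ give $\sum_j\mathrm{Var}(G^\pm_{N_j})<\infty$ (over large $j$). Thus $\sum_j\big(G^\pm_{N_j}-\int G^\pm_{N_j}\big)^2$ has finite integral, so it converges almost everywhere and its terms tend to $0$. Hence $G^\pm_{N_j}\to s^d(2\pm\eta)^d$ almost everywhere. Discarding countably many null sets, we have for almost every $\boldsymbol\alpha$, simultaneously for all rational $s>0$, all rational $\eta\in(0,1)$ and all these $\theta$,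
$$s^d(2-\eta)^d\le\liminf_jF_{N_j}(s)\le\limsup_jF_{N_j}(s)\le s^d(2+\eta)^d .$$
Let $\eta\to0$: $F_{N_j(\theta)}(s)\to(2s)^d$ for all rational $s>0$. Since $F_N(s)$ is nondecreasing in $s$ and $s\mapsto(2s)^d$ is continuous, squeezing a real $s$ between rationals gives the limit for all real $s>0$.

**Step 8: fill in the remaining $N$.** Let $N_j\le N<N_{j+1}$. Enlarging the set of indices or the threshold can only increase the number of pairs, and $sN^{-1/d}=s(N_j/N)^{1/d}N_j^{-1/d}$, and likewise with $j+1$. Hence
$$N_jF_{N_j}\big(s(N_j/N)^{1/d}\big)\le NF_N(s)\le N_{j+1}F_{N_{j+1}}\big(s(N_{j+1}/N)^{1/d}\big).$$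
Since $N_{j+1}/N_j\to1+\theta$, for large $j$ the ratios $N/N_j$ and $N_{j+1}/N$ are at most $1+2\theta$, and so
$$(1+2\theta)^{-1}F_{N_j}\big(s(1+2\theta)^{-1/d}\big)\le F_N(s)\le(1+2\theta)F_{N_{j+1}}\big(s(1+2\theta)^{1/d}\big).$$
By Step 7 all limit points of $F_N(s)$ lie in $[(1+2\theta)^{-2}(2s)^d,(1+2\theta)^2(2s)^d]$. Let $\theta\to0$ through $1,\frac12,\frac13,\dots$. $\square$

## A random sequence with one point per block

By Proposition 3 we need a sequence with $a_n\le n\,g(n)$ for which $N^{-3}W_N$ is summable along $N_j$. The general bound $\sum_mr_N(m)^2\le N^3$ of Step 6 shows only that the main part of $N^{-3}W_N$ is bounded, so we must gain something that is just barely summable. A heuristic count says what to aim for: if $a_1,\dots,a_N$ are spread over an interval of length about $N L$ without structure, then a typical difference occurs about $N^2/(NL)=N/L$ times, so $\sum_mr_N(m)^2$ is about $NL\cdot(N/L)^2=N^3/L$. With $L=L_N$ close to $g(N)$ the condition becomes $\sum_j1/L_{N_j}<\infty$, which is comparable to $\sum_n\frac1{nL_n}<\infty$.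 A random choice realizes this.

**Construction.** Let $L_n=\lfloor\min(g(n),1+\log^2n)\rfloor$. This is an integer with $1\le L_n\le g(n)$, nondecreasing in $n$. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$,
$$\sum_n\frac1{nL_n}\le\sum_n\frac2n\Big(\frac1{g(n)}+\frac1{1+\log^2n}\Big)<\infty. \tag{9}$$
Let $S_0=0$, $S_n=\sum_{k\le n}L_k\le nL_n$, and $I_n=(S_{n-1},S_n]\cap\mathbb Z$, a block of $L_n$ consecutive integers; the blocks partition the positive integers. Choose $a_n\in I_n$ uniformly at random, independently for different $n$. Whatever the outcome, $a_1<a_2<\cdots$, $1\le a_n\le S_n\le nL_n\le n\,g(n)$, and $a_n\le n(1+\log^2n)\ll n^2$. The cut-off $1+\log^2n$ is there to guarantee this last bound when $g$ grows fast. For instance, if $g(n)=1+\log^2n$, then $L_1=1$, $L_2=1$, $L_3=2$, so $a_1=1$, $a_2=2$, and $a_3$ is $3$ or $4$ with probability $\frac12$ each.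

From now on $\mathbb P$ and $\mathbb E$ refer to this random choice.

**Claim 1.** For $k\le N$, $\ \sum_{l<k}\mathbb E\,\sigma_{-1}(a_k-a_l)\ll N$.

This says that the weight $\sigma_{-1}$ is bounded on average over the differences. For $x\in I_n$ put $p(x)=1/L_n$, the probability that $x$ is chosen. Then $p(x)\le1$, $p$ is nonincreasing, and $\sum_{1\le x\le S_{k-1}}p(x)=k-1$, since each block contributes $1$. Condition on $a_k=a$; the $a_l$ with $l<k$ keep their distribution. For $e\ge1$,
$$\sum_{l<k}\mathbb P(e\mid a-a_l)=\sum_{\substack{1\le x\le S_{k-1}\\ x\equiv a\,(\mathrm{mod}\ e)}}p(x)\le1+\frac{k-1}e. \tag{10}$$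
Indeed the first $x$ in this sum contributes at most $1$. Every later $x$ satisfies $x>e$, and $p(x)\le\frac1e\sum_{x-e<y\le x}p(y)$ because $p$ is nonincreasing; the intervals $(x-e,x]$ for these $x$ are disjoint and lie in $[1,S_{k-1}]$, so together these terms contribute at most $\frac{k-1}e$. Now multiply (10) by $1/e$ and sum over $e\le S_N$, which suffices since $0<a-a_l<S_N$:
$$\sum_{l<k}\mathbb E\big[\sigma_{-1}(a-a_l)\big]\le\sum_{e\le S_N}\frac1e+(k-1)\sum_{e\ge1}\frac1{e^2}\le1+\log S_N+2N\ll N,$$
as $S_N\le N(1+\log^2N)$. This holds for every value $a$, hence also without conditioning. $\square$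

**Claim 2.** $\mathbb E\,W_N\ll N^2\Lambda_N$ with $\Lambda_N=\sum_{k\le N}1/L_k$.

**Step 1: write $W_N$ as a sum over quadruples.** Expanding the square,
$$W_N=\sum\sigma_{-1}(a_{k'}-a_{l'}),$$
the sum over quadruples with $l<k\le N$, $l'<k'\le N$ and $a_k-a_l=a_{k'}-a_{l'}$. If $k=k'$, then $a_l=a_{l'}$, so $l=l'$; by Claim 1, summed over $k\le N$, these terms contribute $\ll N^2$ in expectation. The summand is the same for both pairs, since the two differences are equal, so by symmetry the terms with $k\ne k'$ contribute twice those with $k>k'$.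

**Step 2: use the independence of the largest index.** Fix $l,k',l'$ with $l'<k'$, and let $k>\max(k',l)$. Then $k$ differs from $l,k',l'$ (which may coincide with one another), so $a_k$ is independent of the triple $(a_l,a_{k'},a_{l'})$, and hence of $y=a_l+a_{k'}-a_{l'}$ and $\sigma_{-1}(a_{k'}-a_{l'})$ jointly. Given the triple, $a_k=y$ has probability $1_{y\in I_k}/L_k$. Also $y$ lies in at most one block $I_k$, and $L_k\ge L_{k'}$ for $k>k'$. Therefore
$$\sum_{\max(k',l)<k\le N}\mathbb E\big[\sigma_{-1}(a_{k'}-a_{l'})1_{a_k=y}\big]=\mathbb E\Big[\sigma_{-1}(a_{k'}-a_{l'})\sum_{\max(k',l)<k\le N}\frac{1_{y\in I_k}}{L_k}\Big]\le\frac{\mathbb E\,\sigma_{-1}(a_{k'}-a_{l'})}{L_{k'}} .$$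

**Step 3: sum up.** Summing over $l'<k'$ costs a factor $\ll N$ by Claim 1, summing over $l\le N$ a factor $N$, and summing $1/L_{k'}$ over $k'\le N$ gives $\Lambda_N$. So these terms contribute $\ll N^2\Lambda_N$. Finally $\Lambda_N\ge N/L_N\ge N/(1+\log^2N)\gg1$, so the contribution $\ll N^2$ of the terms with $k=k'$ is also $\ll N^2\Lambda_N$. $\square$

**Proof of Theorem 2.**

**Step 1: the expected series is finite.** Let $\theta\in\{1,\frac12,\frac13,\dots\}$ and $N_j=N_j(\theta)$. By Claim 2, and interchanging the sums,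
$$\mathbb E\sum_jN_j^{-3}W_{N_j}\ll\sum_j\frac1{N_j}\sum_{k\le N_j}\frac1{L_k}=\sum_k\frac1{L_k}\sum_{j:\,N_j\ge k}\frac1{N_j} .$$
Since $N_j=\lceil(1+\theta)^j\rceil\le2(1+\theta)^j$, the condition $N_j\ge k$ forces $(1+\theta)^j\ge k/2$. Since also $N_j\ge(1+\theta)^j$, the inner sum is at most a geometric series with first term at most $2/k$ and ratio $\frac1{1+\theta}$, so it is at most $\frac2k\cdot\frac{1+\theta}\theta$. By (9) the whole expression is $\ll_\theta\sum_k\frac1{kL_k}<\infty$.

**Step 2: fix one realization.** Hence for each $\theta$, almost surely $\sum_jN_j(\theta)^{-3}W_{N_j(\theta)}<\infty$. There are countably many $\theta$, so almost surely this holds for all of them at once. Fix one realization $(a_n)$ for which it does. It is strictly increasing, consists of positive integers, and satisfies $a_n\le n\,g(n)$ and $a_n\ll n^2$. By Proposition 3, $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha\in\mathbb R^d$. $\square$
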